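
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The largest graphs of even diameter on a fixed surface}


\begin{abstract}
We show that, for every surface $\Sigma$ and every even number $k=2r\ge 2$, the largest graph of maximum degree $\Delta$ and diameter $k$ embeddable in $\Sigma$ has $\frac32\Delta^{r}+O(\Delta^{r-1})$ vertices as $\Delta\to\infty$. The leading term does not depend on $\Sigma$, so it agrees with the planar case; this proves a conjecture stated by Feria-Puron and Pineda-Villavicencio. The error term is explicit and linear in the Euler genus $g$, so that the genus may grow like $o(\Delta)$; for genus at least $5\Delta$ the conclusion fails. We also obtain a stability theorem and a version for classes excluding a $K_{3,t}$ minor.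
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

For a class $\mathcal C$ of graphs, let $N(\Delta,k,\mathcal C)$ be the maximum number of vertices of a graph in $\mathcal C$ with maximum degree $\Delta$ and diameter $k$. We write $\mathcal P$ for the class of planar graphs and, for a surface $\Sigma$, we write $N(\Delta,k,\Sigma)$ for $N(\Delta,k,\mathcal C)$ with $\mathcal C$ the class of graphs embeddable in $\Sigma$. Graphs are finite and simple. A surface is compact, connected and without boundary; its \emph{Euler genus} is $2h$ if it is a sphere with $h$ handles, and $c$ if it is a sphere with $c\ge1$ crosscaps. We are interested in fixed even diameter $k=2r$ and large $\Delta$.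

How large can such a graph be? A tree of diameter $2r$ has a central vertex within distance $r$ of every other vertex, so it has at most
\[
1+\Delta+\Delta(\Delta-1)+\dots+\Delta(\Delta-1)^{r-1}=\Delta^r+O(\Delta^{r-1})
\]
vertices. A planar graph can do better. Replace the center by a triangle $abc$ and let a third of the remaining vertices be at distance at most $r$ from $a$ and $b$, a third from $b$ and $c$, a third from $c$ and $a$. Any two of these vertices still have a common center, hence are at distance at most $2r$. Each center can serve about $\Delta^r$ vertices and each vertex uses two centers, so the total is about $\frac32\Delta^r$.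

What can handles or crosscaps add? With more complicated surfaces one can attach vertices to three centers instead of two, and then better patterns become available. For instance, take seven centers, the points of the Fano plane, and let a seventh of all vertices be attached to each of the seven lines. Any two lines meet, so the diameter is again $2r$; each vertex uses three of seven centers, so the total is about $\frac73\Delta^r$. But this needs many vertices attached to three centers, and on a fixed surface Euler's formula allows only boundedly many disjoint connected subgraphs to be adjacent to three or more of a bounded number of centers. This suggests that the surface does not affect the leading term, as asserted by the following conjecture, stated in \cite{FP}.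

\begin{conjecture}\label{conj}
For each surface $\Sigma$ and each even diameter $k\ge2$, there exists a constant $\Delta_0$ such that, for maximum degree $\Delta\ge\Delta_0$, $N(\Delta,k,\Sigma)$ and $N(\Delta,k,\mathcal P)$ are asymptotically equivalent for fixed $k$; that is,
\[
\lim_{\Delta\to\infty}\frac{N(\Delta,k,\Sigma)}{N(\Delta,k,\mathcal P)}=1 .
\]
\end{conjecture}

\subsection*{Results}

Throughout, $r\ge1$ is an integer, $d$ denotes distance in the graph under consideration, and
\[
D:=\Delta(\Delta-1)^{r-1}\le\Delta^r .
\]
In a graph of maximum degree at most $\Delta$, at most $D$ vertices are at distance exactly $r$ from a given vertex, and, if $\Delta\ge2$, at most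
\begin{equation}\label{ball}
\sum_{i=0}^{r-1}\Delta^i\le \frac{\Delta}{\Delta-1}\,\Delta^{r-1}\le 2\Delta^{r-1}
\end{equation}
vertices are at distance at most $r-1$ from it.

\begin{theorem}\label{thm:main}
For every surface $\Sigma$ of Euler genus $g$, every $r\ge1$ and every $\Delta\ge4$,
\[
\tfrac32\Delta^r-\tfrac92 r\Delta^{r-1}\le N(\Delta,2r,\mathcal P)\le N(\Delta,2r,\Sigma)\le \tfrac32\Delta^r+2160\,r^2(g+1)\Delta^{r-1}.
\]
In particular $N(\Delta,2r,\Sigma)/N(\Delta,2r,\mathcal P)=1+O(1/\Delta)$ for fixed $\Sigma$ and $r$, and Conjecture~\ref{conj} is true.
\end{theorem}

The dependence of the error term on $g$ is explicit, so the surface may vary with $\Delta$. The Fano pattern shows that the order of magnitude of the range so obtained is best possible.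

\begin{theorem}\label{thm:range}
Fix $r\ge1$ and let $\Sigma_\Delta$ be surfaces of Euler genus $g(\Delta)$.
\begin{enumerate}
\item[(a)] If $g(\Delta)=o(\Delta)$, then $N(\Delta,2r,\Sigma_\Delta)/N(\Delta,2r,\mathcal P)\to1$.
\item[(b)] If $g(\Delta)\ge5\Delta$ for all large $\Delta$, then
$\displaystyle\liminf_{\Delta\to\infty} N(\Delta,2r,\Sigma_\Delta)/N(\Delta,2r,\mathcal P)\ge\tfrac{14}9$.
\end{enumerate}
\end{theorem}

So $o(\Delta)$ cannot be replaced by $O(\Delta)$ with an arbitrary constant. We do not determine what happens for $g\sim c\Delta$ with small $c>0$.

On a fixed surface, every graph whose order exceeds roughly $\frac43\Delta^r$ has three centers as in the triangle pattern, up to lower-order terms, and if its order is close to $\frac32\Delta^r$, then the three types of vertices are nearly equally frequent.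

\begin{theorem}\label{thm:stability}
Let $G$ be a graph embeddable in a surface of Euler genus $g$, with maximum degree at most $\Delta$ (where $\Delta\ge2$), diameter at most $2r$, and $n$ vertices. Put $E_0:=1620\,r^2(g+1)\Delta^{r-1}$. If $n>\frac43(D+E_0)$, then there are distinct vertices $a_1,a_2,a_3$ such that all but at most $E_0$ vertices are at distance exactly $r$ from exactly two of the $a_i$ and at distance at least $r+1$ from the third. If moreover $n\ge\frac32D-\eta$ for a real number $\eta$, then for each pair $i\ne j$ the number of these vertices at distance $r$ from $a_i$ and $a_j$ differs from $D/2$ by at most $\eta+E_0$.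
\end{theorem}

Finally, recall that $H$ is a \emph{minor} of $G$ if $H$ arises from $G$ by deleting vertices and edges and contracting edges (discarding loops and parallel edges). Topology enters the proof in only two places: through the existence of small separators, and through the scarcity of vertices attached to three centers. For bounded diameter, both follow from excluding a $K_{3,t}$ minor.

\begin{theorem}\label{thm:minor}
Let $\mathcal C\supseteq\mathcal P$ be a class of graphs none of which has a $K_{3,t}$ minor, where $t$ is fixed. Then, for fixed $r$,
\[
N(\Delta,2r,\mathcal C)=\tfrac32\Delta^r+O(\Delta^{r-1})\sim N(\Delta,2r,\mathcal P).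
\]
\end{theorem}

\subsection*{Plan}

Section~\ref{sec:constructions} contains the constructions. Section~\ref{sec:toy} proves the upper bound in a special case of diameter two, where the idea is visible with no technicalities. To imitate this in general we need a bounded set of hubs that cuts the graph into small pieces (Section~\ref{sec:separator}), a bound on the number of vertices that do not behave as in the special case (Section~\ref{sec:exceptional}), and a way to deal with pairs of vertices inside the same piece (Section~\ref{sec:dichotomy}). The theorems follow in Section~\ref{sec:proofs}.

\section{Constructions}\label{sec:constructions}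

Both patterns of the introduction are instances of one construction. Let $r\ge1$, $s\ge1$ and $\Delta>s$ be integers. Take a finite set of vertices, called \emph{hubs}, a collection $\mathcal L$ of pairwise intersecting $s$-element sets of hubs, and integers $m_L\ge1$ for $L\in\mathcal L$. Make the hubs pairwise adjacent and, for each $L\in\mathcal L$, add $m_L$ new vertices, each adjacent exactly to the $s$ hubs in $L$. We call these new vertices \emph{roots of type $L$}, and we call the graph obtained so far the \emph{core}. If $r\ge2$, hang from each root a rooted tree of depth $r-1$, in which the root has $\Delta-s$ children, every vertex of depth $1,\dots,r-2$ has $\Delta-1$ children, and the vertices of depth $r-1$ are leaves. For $r=1$ add nothing; then the roots themselves have depth $r-1=0$.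

\begin{lemma}\label{lem:construction}
Let $R=\sum_{L} m_L\ge2$ be the number of roots, and suppose that each hub has degree at most $\Delta$ in the core, with equality for at least one hub. Then the graph just constructed has maximum degree $\Delta$, diameter $2r$ and at least $R(\Delta-s)^{r-1}$ vertices. It embeds in every surface in which the core embeds.
\end{lemma}

\begin{proof}
If $r\ge2$, a root has degree $s+(\Delta-s)=\Delta$, a vertex of depth $1,\dots,r-2$ has degree $\Delta$, and a leaf has degree $1$. If $r=1$, a root has degree $s<\Delta$. So the maximum degree is $\Delta$.

Every vertex of the tree hanging from a root of type $L$ (including the root) is within distance $r$ of every hub in $L$. As any two members of $\mathcal L$ intersect, any two non-hubs are within distance $r$ of a common hub, hence at distance at most $2r$. A hub and a non-hub are at distance at most $1+r\le2r$, and hubs are adjacent. So the diameter is at most $2r$. Conversely, take vertices of depth $r-1$ below two different roots; they exist since $\Delta-1\ge\Delta-s\ge1$. Each is at distance at least $r$ from every hub, and a path between them passes through a hub, so their distance is at least $2r$.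

The number of vertices of depth $r-1$ is $R$ if $r=1$, and $R(\Delta-s)(\Delta-1)^{r-2}\ge R(\Delta-s)^{r-1}$ if $r\ge2$. Finally, the hanging trees can be drawn inside faces at their roots.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1, v/.style={circle,fill=black,inner sep=1.6pt}, l/.style={circle,draw,fill=white,inner sep=1.4pt}]
\node[v,label=above:$a$] (a) at (90:1.1) {};
\node[v,label=below left:$b$] (b) at (210:1.1) {};
\node[v,label=below right:$c$] (c) at (330:1.1) {};
\draw[thick] (a)--(b)--(c)--(a);
\node[l] (x) at (150:1.5) {};
\node[l] (y) at (270:1.5) {};
\node[l] (z) at (30:1.5) {};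
\draw (a)--(x)--(b)--(y)--(c)--(z)--(a);
\foreach \p/\t in {x/150,y/270,z/30}{
 \node[l] (\p1) at (\t-13:2.3) {};
 \node[l] (\p2) at (\t+13:2.3) {};
 \draw (\p)--(\p1) (\p)--(\p2);
}
\end{tikzpicture}
\caption{The planar construction for $\Delta=4$ and diameter $4$ ($r=2$). The black vertices $a,b,c$ are the hubs. Beside each edge of the triangle there is one root, adjacent to the ends of the edge, with $\Delta-2=2$ leaves. For larger $\Delta$ there are about $\Delta/2$ roots beside each edge.}
\label{fig:triangle}
\end{figure}

\begin{proposition}\label{prop:lower}
For $r\ge1$ and $\Delta\ge4$ we have $N(\Delta,2r,\mathcal P)\ge\frac32\Delta^r-\frac92r\Delta^{r-1}$.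
\end{proposition}

\begin{proof}
Take three hubs $a,b,c$ and let $\mathcal L$ consist of the three pairs, with
\[
m_{ab}=\Big\lceil\frac{\Delta-2}2\Big\rceil,\qquad m_{bc}=m_{ca}=\Big\lfloor\frac{\Delta-2}2\Big\rfloor\ge1 ;
\]
see Figure~\ref{fig:triangle}. Drawing each root beside the corresponding edge of the triangle shows that the core is planar. The hubs $a$ and $b$ have degree $2+m_{ab}+m_{bc}=\Delta$ in the core, and $c$ has degree $2+2m_{bc}\le\Delta$. The number $R$ of roots is $\frac32(\Delta-2)$ if $\Delta$ is even and $\frac12(3\Delta-7)$ if $\Delta$ is odd, so $R\ge\frac32(\Delta-3)$. By Lemma~\ref{lem:construction} with $s=2$ and Bernoulli's inequality, the order is at least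
\[
\tfrac32(\Delta-3)(\Delta-2)^{r-1}\ge\tfrac32(\Delta-3)^r\ge\tfrac32\Delta^r\Big(1-\frac{3r}{\Delta}\Big). \qedhere
\]
\end{proof}

\begin{proposition}\label{prop:fano}
Let $r\ge1$ and $\Delta\ge9$, and let $\Sigma$ be a surface of Euler genus at least $5\Delta$. Then $N(\Delta,2r,\Sigma)\ge\frac73(\Delta-8)(\Delta-3)^{r-1}$.
\end{proposition}

\begin{proof}
Let the hubs be the seven points of the Fano plane and let $\mathcal L$ be its seven lines; any two lines meet, each line has $s=3$ points and each point is on three lines. Put $m=\lfloor(\Delta-6)/3\rfloor\ge1$ and $j=\Delta-6-3m\in\{0,1,2\}$. Use $m+j$ roots for one chosen line and $m$ roots for each other line. A hub has degree $6+3m+j=\Delta$ in the core if it is on the chosen line, and $6+3m\le\Delta$ otherwise. There are at least $7m\ge\frac73(\Delta-8)$ roots, so Lemma~\ref{lem:construction} gives the stated order. It remains to embed the core.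

Embed the complete graph $K_7$ on the hubs in the torus. Draw each root beside the edge joining two of its three hubs, together with its edges to these two hubs. Then draw the third edge of each root along one new handle, from a face at the root to a face at the third hub. The number of handles, including that of the torus, is
\[
1+7m+j=1+\tfrac73(\Delta-6)-\tfrac43j\le 1+\tfrac73(\Delta-6).
\]
So the core embeds in an orientable surface of Euler genus at most $2+\frac{14}3(\Delta-6)=\frac{14}3\Delta-26<5\Delta-1$. Adding handles inside a face we reach every orientable surface of at least that Euler genus, and adding at least one crosscap inside a face we reach every nonorientable surface of larger Euler genus. Hence the core embeds in $\Sigma$.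
\end{proof}

\section{A special case: diameter two}\label{sec:toy}

We now turn to the upper bound. Two elementary lemmas carry its two ideas. The first says that topology makes vertices with three neighbors in a bounded set rare; the second explains the constant $\frac32$.

We use two standard facts. Embeddability in a surface is preserved under taking minors. Moreover, if a connected graph is embeddable in a surface of Euler genus $g$, and $g'\le g$ is the smallest Euler genus of a surface in which it embeds, then each of its embeddings in a surface of Euler genus $g'$ is cellular, that is, all faces are open discs. For such an embedding Euler's formula $N-e+f=2-g'$ holds, where $N,e,f$ are the numbers of vertices, edges and faces.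

\begin{lemma}\label{lem:bipartite}
A simple bipartite graph with $N\ge3$ vertices that is embeddable in a surface of Euler genus $g$ has at most $2(N-2+g)$ edges.
\end{lemma}

\begin{proof}
If the embedded graph is disconnected, then some face is incident with two components; add an edge through this face joining a vertex of one to a vertex of the other. The graph stays simple and bipartite, and the number of edges grows. Repeating this we may assume that the graph is connected. Choose a cellular embedding in a surface of Euler genus $g'\le g$. Facial walks are closed walks in a bipartite graph, so their lengths are even. A facial walk of length $2$ would either use two parallel edges, or traverse one edge twice, in which case both ends of the edge would have degree $1$ and the graph would be a single edge. Both are excluded, so all facial walks have length at least $4$ and $4f\le2e$. Euler's formula gives $2-g\le N-e+f\le N-\frac e2$.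
\end{proof}

\begin{lemma}\label{lem:triangle}
Let $(S_u)_{u\in M}$, with $M\neq\emptyset$, be a finite family of sets of size at most $2$ with $S_u\cap S_w\ne\emptyset$ for all $u,w\in M$ (including $u=w$, so that no $S_u$ is empty). Then either some element belongs to all $S_u$, or there are distinct $a,b,c$ such that each $S_u$ is one of $\{a,b\},\{b,c\},\{c,a\}$.

In particular, if every element belongs to at most $D$ of the sets $S_u$, then $|M|\le\frac32D$.
\end{lemma}

\begin{proof}
Suppose there is no common element. Then no $S_u$ is a singleton, since all other sets would contain its element; so all $S_u$ are $2$-sets. They are not all equal. Two different ones intersect; call them $\{a,b\}$ and $\{a,c\}$. Some $S_w$ does not contain $a$; since it meets both, $S_w=\{b,c\}$. Every $S_v$ meets each of $\{a,b\},\{a,c\},\{b,c\}$, so it contains at least two of $a,b,c$, hence exactly two.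

For the last statement: in the first case $|M|\le D$. In the second, count the pairs $(u,x)$ with $x\in S_u$ to get $2|M|\le 3D$.
\end{proof}

\paragraph{The special case.} Let $G$ be a planar graph of diameter at most $2$ and maximum degree at most $\Delta$, where $\Delta\ge2$, and suppose that $B\subseteq V(G)$ is a set of at least three vertices such that $V(G)\setminus B$ is independent. We claim that $G$ has at most $\frac32\Delta+3|B|$ vertices.

For $u\notin B$ let $S_u\subseteq B$ be its set of neighbors. Let $m'$ be the number of $u\notin B$ with $|S_u|\ge3$. These vertices and $B$ span a planar bipartite graph with at least $3m'$ edges (drop the edges inside $B$), so $3m'\le2(|B|+m'-2)$ by Lemma~\ref{lem:bipartite}, and $m'\le2|B|$. Let $M$ be the set of remaining vertices outside $B$. Two distinct vertices $u,w\in M$ are not adjacent, so they have a common neighbor, which must be in $B$; thus $S_u\cap S_w\ne\emptyset$. If $|M|\ge2$, it follows that no $S_u$ with $u\in M$ is empty, and Lemma~\ref{lem:triangle} with $\Delta$ in place of $D$ gives $|M|\le\frac32\Delta$; this is trivial for $|M|\le1$. Altogether there are at most $|B|+2|B|+\frac32\Delta$ vertices.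

\paragraph{What has to change.} When $|B|$ is bounded this is the desired bound, but in general a bounded set $B$ with independent complement does not exist. What does exist, because graphs of bounded genus and diameter have bounded treewidth, is a bounded set $B$ such that the components of $G-B$ are \emph{small}, say of size at most $n/12$, where $n$ is the order of $G$. Two vertices in different components are still joined only through $B$, but two vertices in the same component need not be, so their sets $S_u$, $S_w$ may be disjoint. This is the real difficulty, and Section~\ref{sec:dichotomy} shows that even one disjoint pair restricts the vertices outside its component so strongly that $n$ is at most about $\frac43\Delta^r$. For $r>1$ we must also replace neighbors in $B$ by vertices of $B$ at distance exactly $r$, and count the vertices closer than that as exceptional.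

\section{Bounded separators}\label{sec:separator}

A \emph{tree decomposition} of $G$ is a finite tree together with a set $\beta(t)\subseteq V(G)$ (a \emph{bag}) for each of its nodes $t$, such that the two ends of every edge of $G$ lie in a common bag and, for each vertex $x$, the nodes whose bags contain $x$ form a nonempty subtree. The \emph{treewidth} of $G$ is the least possible maximum bag size, minus one. A \emph{layering} of $G$ is a partition $V_0,V_1,\dots$ of $V(G)$ such that each edge joins vertices in the same or in consecutive layers. We use the following theorem.

\begin{theorem}[Dujmović, Morin and Wood \cite{DMW}]\label{thm:layered}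
Every graph of Euler genus at most $g$ has a layering and a tree decomposition such that every bag contains at most $2g+3$ vertices of each layer.
\end{theorem}

If $G$ is connected of diameter at most $2r$, then vertices in layers $V_i$ and $V_j$ are at distance at least $|i-j|$, so at most $2r+1$ layers are nonempty. Every bag then has at most $(2g+3)(2r+1)$ vertices. The next lemma converts bounded bags into a bounded set leaving small components.

\begin{lemma}\label{lem:separator}
Let $G$ have $n$ vertices and a tree decomposition with all bags of size at most $W$, and let $q\ge1$ be an integer. Then there is a set $B\subseteq V(G)$ with $|B|\le qW$ such that every component of $G-B$ has at most $n/q$ vertices.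
\end{lemma}

\begin{proof}
Root the tree. For a node $t$, let $V_t$ be the union of the bags in the subtree rooted at $t$. We shall use the following two facts.
\begin{enumerate}
\item[(i)] If $c$ is a child of $t$ and $x\in V_c\setminus\beta(t)$, then all neighbors of $x$ are in $V_c$. Indeed, the nodes whose bags contain $x$ form a subtree that has a node below or at $c$ and avoids $t$; so all of them are below or at $c$, and each neighbor of $x$ shares a bag with $x$.
\item[(ii)] If $y\in V_t\setminus\beta(t)$, then all neighbors of $y$ are in $V_t$. Indeed, $y\in V_c\setminus\beta(t)$ for some child $c$ of $t$, and (i) applies.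
\end{enumerate}

We cut off pieces from the bottom of the tree. Start with $U_0=V(G)$. As long as $|U_i|>n/q$, choose a node $t_i$ of maximum depth with $|V_{t_i}\cap U_i|>n/q$ (the root is a candidate), put $\beta(t_i)$ into $B$, and let $U_{i+1}=U_i\setminus V_{t_i}$. Each step removes more than $n/q$ vertices, so there are fewer than $q$ steps, and $|B|\le qW$.

First, a vertex $y\notin B$ removed in step $j$ has no neighbor in $U_{j+1}$: since $y\in V_{t_j}\setminus\beta(t_j)$, its neighbors lie in $V_{t_j}$ by (ii), and $V_{t_j}\cap U_{j+1}=\emptyset$.

Now let $x\notin B$ be removed in step $i$. Then $x\in V_c\cap U_i$ for some child $c$ of $t_i$, and $x\notin\beta(t_i)$. Let $y\notin B$ be a neighbor of $x$. By (i), $y\in V_c$. If $y$ had been removed in a step $j<i$, then $y$ would have the neighbor $x\in U_i\subseteq U_{j+1}$, contrary to the previous paragraph. So $y\in V_c\cap U_i$. As $V_c\subseteq V_{t_i}$, also $y$ is removed in step $i$, and the same argument with the same child $c$ applies to $y$. Hence the component of $G-B$ containing $x$ lies in $V_c\cap U_i$, and $|V_c\cap U_i|\le n/q$ because $t_i$ was chosen of maximum depth.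

A component of $G-B$ without a removed vertex lies in the final set $U_i$, whose size is at most $n/q$.
\end{proof}

\section{Traces and exceptional vertices}\label{sec:exceptional}

For this section and the next, fix a connected graph $G$ with $n$ vertices, maximum degree at most $\Delta$ (where $\Delta\ge2$) and diameter at most $2r$, and a set $B\subseteq V(G)$, whose elements we call \emph{hubs}. The \emph{trace} of a vertex $u$ is
\[
S_u:=\{b\in B: d(u,b)=r\}.
\]
We want traces to behave like the sets of neighbors in Section~\ref{sec:toy}: they should have at most two elements, and no vertex should be closer than $r$ to a hub. So we call a vertex \emph{near} if it is at distance at most $r-1$ from some hub, \emph{crowded} if it is not near and $|S_u|\ge3$, and \emph{ordinary} otherwise. Let $X_1$, $X_2$ and $M$ be the sets of near, crowded and ordinary vertices, and put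
\[
E:=|X_1|+|X_2|,\qquad\text{so that } n=|M|+E .
\]
Since $B\subseteq X_1$, ordinary vertices are not hubs. If $u\in M$, then $d(u,b)\ge r$ for all $b\in B$, and $|S_u|\le2$. By \eqref{ball},
\begin{equation}\label{near}
|X_1|\le2|B|\Delta^{r-1}.
\end{equation}

Crowded vertices are controlled as in the special case, except that a vertex with three neighbors in $B$ becomes a connected subgraph adjacent to three hubs. Such subgraphs may overlap; we use a maximal disjoint family.

\begin{lemma}\label{lem:crowded}
Suppose that every family of pairwise disjoint connected subgraphs of $G-B$, each of which is adjacent to at least three hubs, has at most $m$ members. Then $|X_2|\le6rm\Delta^{r-1}$. Moreover: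
\begin{enumerate}
\item[(a)] if $G$ is embeddable in a surface of Euler genus $g$, one may take $m=2(|B|+g)$;
\item[(b)] if $G$ has no $K_{3,t}$ minor, one may take $m=(t-1)\binom{|B|}3$.
\end{enumerate}
\end{lemma}

\begin{proof}
For each $u\in X_2$, choose three hubs $b_1,b_2,b_3\in S_u$ and shortest paths from $u$ to them; let $T_u$ be the union of these paths with the ends $b_1,b_2,b_3$ removed. Every vertex of $T_u$ is at distance at most $r-1$ from $u$, so it is not a hub, because $u$ is not near. Thus $T_u$ is a connected subgraph of $G-B$ that contains $u$ and is adjacent to $b_1,b_2,b_3$. It has at most $1+3(r-1)\le3r$ vertices.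

Take a maximal family of pairwise disjoint subgraphs among the $T_u$ with $u\in X_2$. It has at most $m$ members, which together have at most $3rm$ vertices. By maximality, each $T_{u}$ with $u\in X_2$ contains one of these vertices, so $u$ is within distance $r-1$ of one of them. By \eqref{ball}, $|X_2|\le3rm\cdot2\Delta^{r-1}$.

Now consider a family of $m'\ge1$ disjoint subgraphs as in the statement; in particular $|B|\ge3$. Contract each of them to a vertex, and keep only these $m'$ vertices, the hubs, and the edges between the two kinds. The resulting minor of $G$ is a simple bipartite graph with $|B|+m'\ge4$ vertices and at least $3m'$ edges. In (a) it is embeddable in the given surface, so $3m'\le2(|B|+m'-2+g)$ by Lemma~\ref{lem:bipartite}, whence $m'\le2(|B|+g)$. In (b), assign to each contracted vertex a triple of hubs adjacent to it. If $m'>(t-1)\binom{|B|}3$, some triple is assigned at least $t$ times, which gives a $K_{3,t}$ minor, a contradiction.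
\end{proof}

\section{One disjoint pair, or none}\label{sec:dichotomy}

Here the even diameter is used. Two ordinary vertices separated by $B$ are each at distance at least $r$ from every hub, and a hub on a shortest path between them is at total distance at most $2r$. There is no slack, so the hub belongs to both traces.

\begin{lemma}\label{lem:meet}
If $u,w\in M$ lie in different components of $G-B$, then $S_u\cap S_w\ne\emptyset$.
\end{lemma}

\begin{proof}
A shortest path from $u$ to $w$ has length at most $2r$ and contains some $b\in B$, so $d(u,b)+d(b,w)\le2r$. Both summands are at least $r$, because $u,w$ are not near. Hence both equal $r$, and $b\in S_u\cap S_w$.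
\end{proof}

For diameter $2r+1$ the two distances could be $r$ and $r+1$, and the traces need not meet; the argument does not cover odd diameters.

Lemma~\ref{lem:meet} is silent about two ordinary vertices in the same component. This is why components must be small. Suppose that $u_1,u_2$ are ordinary vertices with disjoint traces. Then they lie in one component, and every ordinary vertex \emph{outside} it has a trace meeting both $S_{u_1}$ and $S_{u_2}$. So only few traces are possible outside: at most the four edges of a $4$-cycle, as for $S_{u_1}=\{e,e'\}$ and $S_{u_2}=\{f,f'\}$. Opposite edges of the $4$-cycle are disjoint, so if both occur, the vertices with these traces are again confined to one component. Apart from the ordinary vertices in at most three small components, only vertices whose traces share a hub remain, and there are at most $D$ of these.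

\begin{proposition}\label{prop:dichotomy}
Suppose that every component of $G-B$ has at most $n/12$ vertices. Then one of the following holds:
\begin{enumerate}
\item[(1)] $n\le\frac43(D+E)$;
\item[(2)] $n\le\frac32D+E$, and there are distinct $a,b,c\in B$ such that the trace of every $u\in M$ is one of $\{a,b\}$, $\{b,c\}$, $\{c,a\}$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Case 1: there are $u_1,u_2\in M$, possibly equal, with $S_{u_1}\cap S_{u_2}=\emptyset$.} By Lemma~\ref{lem:meet} they lie in the same component $K$ of $G-B$. Let $M'$ be the set of ordinary vertices not in $K$, so $|M\setminus M'|\le n/12$. By Lemma~\ref{lem:meet}, the trace of every $w\in M'$ meets both $S_{u_1}$ and $S_{u_2}$. These are disjoint and $|S_w|\le2$, so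
\[
S_w=\{e,f\}\quad\text{with } e\in S_{u_1},\ f\in S_{u_2}.
\]
In particular $M'=\emptyset$ if one of $S_{u_1},S_{u_2}$ is empty. As these two sets have at most two elements, the traces occurring in $M'$ are edges of a $4$-cycle $K_{2,2}$ whose two sides contain $S_{u_1}$ and $S_{u_2}$, respectively (add dummy elements to a set with fewer than two elements).

The edges of the $4$-cycle form two perfect matchings. Let $\{p,p'\}$ be one of them, and suppose that both $p$ and $p'$ occur as traces of vertices of $M'$. As $p\cap p'=\emptyset$, Lemma~\ref{lem:meet} shows that every vertex of $M'$ with trace $p$ is in the same component of $G-B$ as every vertex of $M'$ with trace $p'$. So all vertices of $M'$ with trace $p$ or $p'$ lie in one component; there are at most $n/12$ of them, and we delete them from $M'$.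

Having done this for both matchings, we have deleted at most $2n/12$ vertices, and of each matching at most one edge still occurs as a trace. Two edges of a $4$-cycle from different matchings share an end. So all remaining vertices of $M'$ (if any) have a common hub in their traces, and there are at most $D$ of them. Altogether
\[
|M|\le\frac n{12}+\frac{2n}{12}+D=\frac n4+D ,
\]
so $n=|M|+E\le\frac n4+D+E$, which is (1).

\emph{Case 2: $S_u\cap S_w\ne\emptyset$ for all $u,w\in M$.} If $M=\emptyset$, then $n=E$ and (1) holds. Otherwise Lemma~\ref{lem:triangle} applies to the traces, and every hub belongs to at most $D$ of them. If some hub belongs to all traces, then $|M|\le D$ and $n\le D+E$, so (1) holds. If not, the lemma gives $a,b,c$ as in (2), and $|M|\le\frac32D$.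
\end{proof}

\begin{remark}
With components of size at most $n/q$ instead of $n/12$, where $q>3$, alternative (1) becomes $n\le\frac q{q-3}(D+E)$. The factor is less than $\frac32$ for every $q>9$; the choice $q=12$ gives $\frac43$.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

It remains to choose the hubs and collect the constants. Recall that $E_0=1620\,r^2(g+1)\Delta^{r-1}$.

\begin{lemma}\label{lem:hubs}
Let $G$ be a graph with $n$ vertices, embeddable in a surface of Euler genus $g$, with maximum degree at most $\Delta$ (where $\Delta\ge2$) and diameter at most $2r$. Then there is a set $B$ of hubs such that every component of $G-B$ has at most $n/12$ vertices, and $E\le E_0$.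
\end{lemma}

\begin{proof}
Put $W=(2g+3)(2r+1)$. Since $G$ has finite diameter, it is connected, so by Theorem~\ref{thm:layered} and the remark following it, $G$ has a tree decomposition with bags of size at most $W$. Lemma~\ref{lem:separator} with $q=12$ provides $B$ with $|B|\le12W$ and components as required. By \eqref{near}, $|X_1|\le24W\Delta^{r-1}$. Since $g\le W$, we have $2(|B|+g)\le26W$, so Lemma~\ref{lem:crowded}(a) gives $|X_2|\le6r\cdot26W\Delta^{r-1}=156\,rW\Delta^{r-1}$. As $W\le3(g+1)\cdot3r$,
\[
E\le(24+156\,r)W\Delta^{r-1}\le180\,rW\Delta^{r-1}\le1620\,r^2(g+1)\Delta^{r-1}. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]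
The first inequality is Proposition~\ref{prop:lower}, and the second holds because planar graphs embed in every surface. For the third, let $G$ have $n$ vertices, maximum degree $\Delta$ and diameter $2r$, and be embeddable in $\Sigma$. Choose $B$ by Lemma~\ref{lem:hubs}. In either case of Proposition~\ref{prop:dichotomy},
\[
n\le\tfrac32D+\tfrac43E\le\tfrac32\Delta^r+\tfrac43E_0=\tfrac32\Delta^r+2160\,r^2(g+1)\Delta^{r-1}.
\]
For fixed $r$ and $g$, both $N(\Delta,2r,\Sigma)$ and $N(\Delta,2r,\mathcal P)$ are therefore $\frac32\Delta^r+O(\Delta^{r-1})$, and their ratio is $1+O(1/\Delta)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]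
(a) The bounds of Theorem~\ref{thm:main} hold for each surface $\Sigma_\Delta$ with $\Delta\ge4$, and $2160\,r^2(g(\Delta)+1)\Delta^{r-1}=o(\Delta^r)$ if $g(\Delta)=o(\Delta)$. So $N(\Delta,2r,\Sigma_\Delta)$ and $N(\Delta,2r,\mathcal P)$ are both $(\frac32+o(1))\Delta^r$.

(b) By Proposition~\ref{prop:fano}, $N(\Delta,2r,\Sigma_\Delta)\ge(\frac73-o(1))\Delta^r$, and $N(\Delta,2r,\mathcal P)\sim\frac32\Delta^r$ by Theorem~\ref{thm:main}. The lower limit of the ratio is at least $\frac73\big/\frac32=\frac{14}9$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stability}]
Choose $B$ by Lemma~\ref{lem:hubs}. Since $n>\frac43(D+E_0)\ge\frac43(D+E)$, alternative (2) of Proposition~\ref{prop:dichotomy} holds; let $a,b,c$ be the three hubs given there. All but $E\le E_0$ vertices are ordinary. An ordinary vertex $u$ has exactly two of the hubs $a,b,c$ in its trace. Its distance from the third is at least $r$, as $u$ is not near, and is not $r$; so it is at least $r+1$. This proves the first statement, with $\{a_1,a_2,a_3\}=\{a,b,c\}$.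

Now let $n\ge\frac32D-\eta$. Let $n_{ab}$ be the number of all vertices at distance exactly $r$ from $a$ and $b$ and at least $r+1$ from $c$, and define $n_{bc}$ and $n_{ca}$ likewise. Then $n_{ab}+n_{bc}+n_{ca}\ge|M|\ge n-E_0$. All vertices counted in $n_{bc}+n_{ca}$ are at distance $r$ from $c$, so $n_{bc}+n_{ca}\le D$, and
\[
n_{ab}\ge n-E_0-D\ge\tfrac D2-\eta-E_0 .
\]
By symmetry, $n_{bc}$ and $n_{ca}$ have the same lower bound. Counting at $b$ gives $n_{ab}\le D-n_{bc}\le\frac D2+\eta+E_0$, and the other two upper bounds follow in the same way by counting at $c$ and at $a$.
\end{proof}

For the last theorem we replace Theorem~\ref{thm:layered} by a result on excluded minors. A graph is \emph{apex} if it can be made planar by deleting at most one vertex. The graph $K_{3,t}$ is apex, since deleting one of the three vertices in the part of size three leaves the planar graph $K_{2,t}$.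

\begin{theorem}[Eppstein \cite{Ep}]\label{thm:eppstein}
If $H$ is an apex graph, then every connected graph without an $H$ minor has treewidth bounded by a function of $H$ and its diameter.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:minor}]
Since $\mathcal C\supseteq\mathcal P$, the lower bound of Proposition~\ref{prop:lower} applies. For the upper bound, let $G\in\mathcal C$ have $n$ vertices, maximum degree $\Delta\ge2$ and diameter $2r$. By Theorem~\ref{thm:eppstein} with $H=K_{3,t}$, it has a tree decomposition with bags of size at most some $W=W(t,r)$. Lemma~\ref{lem:separator} with $q=12$ gives a set $B$ with $|B|\le12W$ such that the components of $G-B$ have at most $n/12$ vertices. By \eqref{near} and Lemma~\ref{lem:crowded}(b),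
\[
E\le\Big(24W+6r(t-1)\binom{12W}3\Big)\Delta^{r-1}=O_{t,r}(\Delta^{r-1}).
\]
Proposition~\ref{prop:dichotomy} yields $n\le\frac32D+\frac43E\le\frac32\Delta^r+O_{t,r}(\Delta^{r-1})$. Together with the bounds on $N(\Delta,2r,\mathcal P)$ from Theorem~\ref{thm:main} this also gives the asymptotic equivalence.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DMW}
Dujmović, Morin, Wood,
\emph{Layered separators in minor-closed graph classes with applications},
J. Combin. Theory Ser. B 127 (2017).

\bibitem{Ep}
Eppstein,
\emph{Diameter and treewidth in minor-closed graph families},
Algorithmica 27 (2000).

\bibitem{FP}
Ramiro Feria-Puron, Guillermo Pineda-Villavicencio,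
\emph{Constructions of Large Graphs on Surfaces},
arXiv:1302.1648 (2013).

\end{thebibliography}

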